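\title{The Whitehead decomposition space is not quasiregularly elliptic}

\begin{abstract}
Collapsing the Whitehead continuum $\mathrm{Wh}\subset\mathbb S^3$ to a point gives a generalized $3$-manifold $\mathbb S^3/\mathrm{Wh}$, which carries self-similar Semmes metrics. We prove that, for every Semmes metric, every quasiregular map $\mathbb R^3\to\mathbb S^3/\mathrm{Wh}$ is constant. The manifold part of the space is conformal to a complete manifold with a periodic end. The periodic model of the end covers a closed manifold with non-amenable fundamental group. After a rescaling, this forces an entire map to advance into the end at most logarithmically, and then to have finite energy over compact sets. The vanishing of $\pi_2$ of the end finishes the proof. The same method gives Landau--Schottky and big Picard theorems, and it applies to other self-similar nested solid tori.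
\end{abstract}

\section{The problem and the results}\label{sec:intro}

\subsection{Semmes metrics on the Whitehead decomposition space}

Let $T\subset\mathbb S^3$ be an unknotted smooth solid torus, and let $\varphi\colon\mathbb S^3\to\mathbb S^3$ be a diffeomorphism with $\varphi(T)\subset\operatorname{int}T$ such that the core circle of $\varphi(T)$ and a meridian circle of $T$ form a Whitehead link. Put $T_k=\varphi^k(T)$. The compact set $\mathrm{Wh}=\bigcap_{k\ge0}T_k$ is the \emph{Whitehead continuum}. Let $\pi\colon\mathbb S^3\to\mathbb S^3/\mathrm{Wh}$ be the map that collapses $\mathrm{Wh}$ to a point $[\mathrm{Wh}]$. In Semmes' terminology, this is the space given by the initial package $(T,\varphi(T),\varphi)$. It is a generalized $3$-manifold, it carries the orientation induced from $\mathbb S^3$, and $[\mathrm{Wh}]$ is its only non-manifold point. The map $\varphi$ induces a homeomorphism of $\pi(T)$ into itself, still denoted $\varphi$, that fixes $[\mathrm{Wh}]$.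

A Semmes metric gives the $k$-th layer $T_k\setminus\operatorname{int}T_{k+1}$ the geometry of the first layer, scaled by $\lambda^k$. Fix $\lambda\in(0,1)$. Let $g_0$ be a smooth Riemannian metric on $\mathbb S^3\setminus\operatorname{int}T_1$ that is round outside a neighborhood of $T$ and satisfies the matching condition $g_0=\lambda^2(\varphi^{-1})^*g_0$ near $\partial T_1$, where the right side is computed from $g_0$ near $\partial T$ outside $T$. On $M=\mathbb S^3\setminus\mathrm{Wh}$ define $g=g_0$ on $\mathbb S^3\setminus\operatorname{int}T_1$ and
\[
g=\lambda^{2k}(\varphi^{-k})^*g_0\quad\text{on }T_k\setminus\operatorname{int}T_{k+1},\quad k\ge1 .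
\]
Comparing the definitions on two consecutive layers gives
\begin{equation}\label{eq:gscale}
\varphi^*g=\lambda^2g\quad\text{on }T\setminus\mathrm{Wh}.
\end{equation}
The metric $g$ is smooth. On both sides of $\partial T_1$ it equals $\lambda^2(\varphi^{-1})^*g_0$, outside by the matching condition and inside by definition, and $g_0$ is smooth across $\partial T$; then \eqref{eq:gscale} carries smoothness from $\partial T_k$ to $\partial T_{k+1}$. The length metric of $g$ on $M\cong(\mathbb S^3/\mathrm{Wh})\setminus\{[\mathrm{Wh}]\}$ extends to a metric $d$ on $\mathbb S^3/\mathrm{Wh}$ that induces the quotient topology. Every metric obtained in this way is a \emph{Semmes metric} with scaling $\lambda$, and we write $X=(\mathbb S^3/\mathrm{Wh},d)$.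

It is known that there is $L\ge1$ with
\begin{equation}\label{eq:scaling}
\lambda^kd(p,q)/L\le d(\varphi^k(p),\varphi^k(q))\le L\lambda^kd(p,q)\qquad(p,q\in\pi(T),\ k\in\mathbb N),
\end{equation}
and that $X$ is compact, quasi-convex and Ahlfors $3$-regular with respect to the Hausdorff measure $\mathcal H^3_d$. Quasi-convex means that any two points $p,q$ are joined by a path of length at most $Cd(p,q)$, and Ahlfors $3$-regular means that a ball of radius $r\le\operatorname{diam}X$ has measure comparable to $r^3$.

\subsection{Quasiregular maps and the question}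

A quasiregular map sends infinitesimal balls to sets of bounded eccentricity. For a metric target this is expressed by comparing the largest infinitesimal stretch with the infinitesimal change of volume,
\[
L_f(x)=\limsup_{r\to0}\sup_{|y-x|=r}\frac{d(f(x),f(y))}{r},\qquad
J_f(x)=\limsup_{r\to0}\frac{\mathcal H^3_d(f(B(x,r)))}{|B(x,r)|}.
\]
We normalize $\mathcal H^3$ so that it is Lebesgue measure on $\mathbb R^3$; another normalization multiplies the constant $K$ below by a fixed factor. An \emph{upper gradient} of $f$ is a Borel function $\varrho\ge0$ with $d(f(a),f(b))\le\int_\gamma\varrho\,ds$ for every rectifiable path $\gamma$ with end points $a,b$. A map is \emph{discrete} if every point of every fiber is isolated in the fiber, and \emph{sense-preserving} if its local degree, recalled in Section~\ref{sec:tools}, is positive at every point.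

\begin{definition}[Onninen--Rajala]\label{def:OR}
A map $f\colon\mathbb R^3\to X$ is \emph{quasiregular} if it is constant, or if it is continuous, discrete, open and sense-preserving and
\begin{enumerate}
\item[(a)] $f\in N^{1,3}_{\mathrm{loc}}(\mathbb R^3,X)$, that is, $f$ has a locally $3$-integrable upper gradient;
\item[(b)] there is $K\ge1$ with $L_f(x)^3\le KJ_f(x)$ for almost every $x$.
\end{enumerate}
The space $X$ is \emph{quasiregularly elliptic} if there is a non-constant quasiregular map $\mathbb R^3\to X$.
\end{definition}

The question that we answer comes from Pankka, Rajala and Wu \cite{PRW}: \emph{is $(\mathbb S^3/\mathrm{Wh},d)$ quasiregularly elliptic for a Semmes metric $d$ with arbitrary scaling $\lambda\in(0,1)$?} Two results are known.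
\begin{enumerate}
\item[(i)] Every non-constant quasiregular map $\mathbb R^3\to X$ omits the point $[\mathrm{Wh}]$.
\item[(ii)] There is no BLD map $\mathbb R^3\to X$, that is, no discrete open map that changes the length of every path by at most a fixed factor.
\end{enumerate}
We use (i) and not (ii).

\subsection{What one would guess}

The round sphere is elliptic, because inverse stereographic projection is conformal; it omits one point. Hyperbolic space is not elliptic (Example~\ref{ex:H3}). The space $X$ has features of both.

On the side of the sphere, \eqref{eq:scaling} says that $\varphi$ acts near $[\mathrm{Wh}]$ like a similarity of ratio $\lambda$, and the same construction with balls in place of solid tori returns $\mathbb S^3$ with a smooth metric (Example~\ref{ex:cyl}). Moreover $M$ is contractible, like the sphere minus a point. Indeed, $M$ is the increasing union of the solid tori $V_k=\mathbb S^3\setminus\operatorname{int}T_k=\varphi^k(V_0)$. The core of $V_0$ is isotopic in $V_0$ to a meridian of $T$, the group $\pi_1(V_1)\cong\mathbb Z$ is detected by the linking number with the core of $T_1$, and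 the Whitehead link has linking number zero. So each inclusion $V_k\subset V_{k+1}$ is trivial on $\pi_1$; since solid tori have no higher homotopy groups, all homotopy groups of $M$ vanish. Neither the fundamental group nor the cohomology of $M$ obstructs an entire map.

On the side of hyperbolic space, each layer $T_k\setminus\operatorname{int}T_{k+1}$ is the exterior of the Whitehead link, whose interior is a hyperbolic manifold, and (ii) excludes maps with two-sided control of lengths. The difficulty is that the large fundamental group of the layers is visible only inside $T$: it survives in $T\setminus\mathrm{Wh}$ and dies in $M$. An entire map may leave $T$ and return at arbitrary places and scales, so it cannot be lifted to a cover in which that group acts.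

\subsection{Results}

\begin{theorem}\label{thm:main}
For every Semmes metric $d$, every quasiregular map $\mathbb R^3\to(\mathbb S^3/\mathrm{Wh},d)$ is constant.
\end{theorem}

Thus $\mathbb S^3/\mathrm{Wh}$ is not quasiregularly elliptic for any scaling $\lambda\in(0,1)$. To state two supplements we need the analytic definition of quasiregularity and a complete metric on $M$.

\begin{definition}\label{def:Kqr}
Let $Y$ be an oriented Riemannian $3$-manifold, $D\subset\mathbb R^3$ open and $K\ge1$. A map $F\colon D\to Y$ is \emph{$K$-qr} if it is continuous, lies in $W^{1,3}_{\mathrm{loc}}$ in charts, and satisfies $|DF|^3\le KJ_F$ almost everywhere, where $|DF|$ is the operator norm and $J_F=\det DF$. It is \emph{qr} if it is $K$-qr for some $K$.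
\end{definition}

In particular $J_F\ge0$ almost everywhere. If the metric of $Y$ is multiplied by $\sigma^{-2}$, both $|DF|^3$ and $J_F$ are multiplied by $(\sigma\circ F)^{-3}$, so the class of $K$-qr maps depends only on the conformal class of the metric. A map into $X\setminus\{[\mathrm{Wh}]\}$ is called $K$-qr if it is $K$-qr into $(M,g)$. By Proposition~\ref{prop:reduction}, this class includes the maps of Definition~\ref{def:OR}, on any domain, with values in $X\setminus\{[\mathrm{Wh}]\}$.

Choose a smooth function $\sigma>0$ on $T\setminus\operatorname{int}T_1$ that equals $1$ near $\partial T$ and $\lambda$ near $\partial T_1$. Extend it by $\sigma=1$ outside $T$ and by $\sigma=\lambda^k\,\sigma\circ\varphi^{-k}$ on $T_k\setminus\operatorname{int}T_{k+1}$. It equals $\lambda^k$ on both sides of $\partial T_k$, so it is smooth on $M$, and $\sigma\circ\varphi=\lambda\sigma$ on $T\setminus\mathrm{Wh}$. Put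
\begin{equation}\label{eq:ghat}
\hat g=\sigma^{-2}g,\qquad\text{so that}\qquad\varphi^*\hat g=\hat g\ \text{ on }T\setminus\mathrm{Wh}
\end{equation}
by \eqref{eq:gscale}. The metric $\hat g$ undoes the scaling: all layers are isometric. Let $\hat d$ be its distance. Two choices of $\sigma$ have a bounded ratio, so they change $\hat d$ by a bounded factor.

\begin{theorem}\label{thm:picard}
Let $d$ be a Semmes metric on $\mathbb S^3/\mathrm{Wh}$.
\begin{enumerate}
\item[(a)] \emph{(Landau--Schottky)} For every $K$ there are $C,\alpha>0$ such that every $K$-qr map $f\colon B(x,r)\to X\setminus\{[\mathrm{Wh}]\}$ satisfies, for $y,z\in B(x,r/2)$,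
\[
\hat d(f(y),f(z))\le C\Big(\frac{|y-z|}{r}\Big)^\alpha,\qquad
\frac1C\le\frac{d(f(y),[\mathrm{Wh}])}{d(f(z),[\mathrm{Wh}])}\le C .
\]
\item[(b)] \emph{(Big Picard)} If $D\subset\mathbb R^3$ is a domain and $a\in D$, every qr map $D\setminus\{a\}\to X\setminus\{[\mathrm{Wh}]\}$ extends to a qr map $D\to X\setminus\{[\mathrm{Wh}]\}$.
\item[(c)] If $P\subset\mathbb R^3$ is closed and discrete, every $K$-qr map $\mathbb R^3\setminus P\to X\setminus\{[\mathrm{Wh}]\}$ is constant.
\end{enumerate}
\end{theorem}

The proofs use the Whitehead link only through three properties of its exterior. A connected space is \emph{aspherical} if $\pi_n=0$ for all $n\ge2$.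

\begin{theorem}\label{thm:general}
Let $T\subset\mathbb S^3$ be any smooth solid torus, $\varphi$ a diffeomorphism of $\mathbb S^3$ with $\varphi(T)\subset\operatorname{int}T$, $T_k=\varphi^k(T)$, $\mathcal C=\bigcap_{k\ge0}T_k$, and $d$ a Semmes metric on $\mathbb S^3/\mathcal C$ constructed as above with $\mathcal C$ in place of $\mathrm{Wh}$. Assume that $W=T\setminus\operatorname{int}T_1$ has the following properties:
\begin{enumerate}
\item[(H1)] $W$ is aspherical;
\item[(H2)] the two boundary tori of $W$ are $\pi_1$-injective in $W$;
\item[(H3)] $\pi_1(W)$ contains a non-abelian free group.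
\end{enumerate}
(For instance, these hold if $\operatorname{int}W$ is hyperbolic of finite volume.) Then every qr map $\mathbb R^3\to(\mathbb S^3/\mathcal C)\setminus\{[\mathcal C]\}$ is constant, and Theorem~\ref{thm:picard} holds for this target, except that in (a) the comparison of distances to $[\mathcal C]$ is asserted only if the scaling estimate \eqref{eq:scaling} is available.
\end{theorem}

Throughout, $B(x,r)$ is an open ball, $B_r=B(0,r)\subset\mathbb R^3$, $S_r=\partial B_r$, and $\int_\Omega|DF|^3$ is the \emph{energy} of $F$ on $\Omega$. The energy is unchanged when the domain is translated or dilated. The letter $C$ denotes positive constants that depend only on $K$ and the target, unless we say otherwise.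

\section{The energy inequality and two model targets}\label{sec:models}

The analytic engine of the proof is an integration by parts. If the volume form of the target has a primitive $\beta$, then the energy of a qr map, which is controlled by the pulled-back volume, is controlled by a boundary term in which the size of $\beta$ appears. For a $2$-form $\beta$ on a Riemannian $3$-manifold let $|\beta|$ be the maximum of $|\beta(v,w)|$ over unit vectors $v,w$; if $\beta=\iota_\xi\mathrm{vol}$, then $|\beta|=|\xi|$.

\begin{lemma}\label{lem:stokes}
Let $F\colon D\to Y$ be continuous and in $W^{1,3}_{\mathrm{loc}}$, let $\beta$ be a smooth $2$-form on $Y$, and let $\psi\ge0$ be Lipschitz with compact support in $D$. Then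
\[
\int\psi^3F^*d\beta=-3\int\psi^2\,d\psi\wedge F^*\beta\le3\int\psi^2\,|\nabla\psi|\,|\beta\circ F|\,|DF|^2 .
\]
\end{lemma}

\begin{proof}
We show $\int\zeta F^*d\beta=-\int d\zeta\wedge F^*\beta$ for compactly supported Lipschitz $\zeta$ and take $\zeta=\psi^3$. Both sides are linear in $\zeta$, so by a partition of unity we may assume that $\zeta$ is supported in a ball whose closure $F$ maps into a chart, and we regard $F$ as $\mathbb R^3$-valued. Mollifications $F_\epsilon$ converge to $F$ locally uniformly and in $W^{1,3}_{\mathrm{loc}}$. The coefficients of $F_\epsilon^*\beta$ are sums of smooth functions of $F_\epsilon$ times $2\times2$ minors of $DF_\epsilon$, so $F_\epsilon^*\beta\to F^*\beta$ in $L^{3/2}_{\mathrm{loc}}$ by H\"older's inequality; with the determinant in place of the minors, $F_\epsilon^*d\beta\to F^*d\beta$ in $L^1_{\mathrm{loc}}$. For the smooth map $F_\epsilon$ the identity is Stokes' theorem for the compactly supported Lipschitz form $\zeta F_\epsilon^*\beta$. For the inequality, take an orthonormal frame $e_1,e_2,e_3$ with $e_1$ parallel to $\nabla\psi$: then $|d\psi\wedge F^*\beta|=|\nabla\psi|\,|\beta(DFe_2,DFe_3)|$.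
\end{proof}

\begin{lemma}[Caccioppoli inequality]\label{lem:cacc}
Let $\beta$ be a smooth $2$-form on $Y$ with $d\beta=b\,\mathrm{vol}$ and $b\ge c>0$. If $F\colon D\to Y$ is $K$-qr and $\psi\ge0$ is Lipschitz with compact support in $D$, then
\[
\int\psi^3|DF|^3\le\Big(\frac{3K}{c}\Big)^3\int|\nabla\psi|^3\,|\beta\circ F|^3 .
\]
\end{lemma}

\begin{proof}
Let $I=\int\psi^3|DF|^3<\infty$. Since $F^*d\beta=(b\circ F)J_F\,dx$ and $J_F\ge0$, Lemma~\ref{lem:stokes} and H\"older's inequality give
\[
I\le K\int\psi^3J_F\le\frac Kc\int\psi^3F^*d\beta\le\frac{3K}c\,I^{2/3}\Big(\int|\nabla\psi|^3|\beta\circ F|^3\Big)^{1/3}.\qedhere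
\]
\end{proof}

The inequality is useful because $\mathbb R^3\setminus\{0\}$ has cut-off functions of small $3$-energy. For $r\ge2$ let $\psi_r=1$ on $\{1/r\le|x|\le r\}$, let $\psi_r=2-|\log|x||/\log r$ on $\{r\le|x|\le r^2\}$ and on $\{r^{-2}\le|x|\le r^{-1}\}$, and let $\psi_r=0$ elsewhere. On the two transition shells $|\nabla\psi_r|=1/(|x|\log r)$, and $\int_{\{a<|x|<b\}}|x|^{-3}\,dx=4\pi\log(b/a)$, so
\begin{equation}\label{eq:logcut}
\int|\nabla\psi_r|^3=\frac{8\pi}{(\log r)^2}.
\end{equation}

\begin{example}[A bounded primitive]\label{ex:H3}
Let $Y=\mathbb H^3$ be the upper half-space with the metric $y_3^{-2}|dy|^2$. The form $\beta=-\frac12y_3^{-2}\,dy_1\wedge dy_2$ has $|\beta|=\frac12$ and $d\beta=y_3^{-3}\,dy_1\wedge dy_2\wedge dy_3=\mathrm{vol}$. For a $K$-qr map $G\colon\mathbb R^3\setminus\{0\}\to\mathbb H^3$, Lemma~\ref{lem:cacc} and \eqref{eq:logcut} bound the energy on $\{1/r<|x|<r\}$ by $(3K/2)^3\,8\pi/(\log r)^2$. As $r\to\infty$ this gives $DG=0$ almost everywhere, so $G$ is constant. Only the boundedness of $\beta$ was used.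
\end{example}

\begin{example}[A cylindrical end]\label{ex:cyl}
Replace the solid torus by the ball $T=\{|x|\ge1\}\cup\{\infty\}$ in $\mathbb S^3=\mathbb R^3\cup\{\infty\}$, and let $\varphi(x)=x/\lambda$. The intersection of the $T_k$ is the point $\infty$. The metric $g=|x|^{-4}|dx|^2$ on $T$ satisfies $\varphi^*g=\lambda^2g$, and it is smooth at $\infty$, being the pullback of the Euclidean metric by the inversion. Dividing by the square of $\sigma=1/|x|$ gives $\hat g=|x|^{-2}|dx|^2$; we extend it to a metric on $M_0=\mathbb R^3$ that is conformal to the Euclidean one. With $t=\log|x|$, the end $E_0=\{|x|\ge1\}$ is the half-cylinder $[0,\infty)\times\mathbb S^2$ with metric $dt^2+g_{\mathbb S^2}$. The identity $F\colon\mathbb R^3\to M_0$ is $1$-qr, with $|DF|=1/|x|$ for $|x|\ge1$. Let $\omega$ be the area form of $\mathbb S^2$.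
\begin{enumerate}
\item[(1)] The height of $F(x)$ in the end is $\log|x|$.
\item[(2)] On the end $\mathrm{vol}=dt\wedge\omega=d(t\omega)$ and $|t\omega|=t$. Inserting a primitive of size $O(1+t)$ and the bound (1) into Lemma~\ref{lem:cacc} with $\psi_r$ gives energy at most $C(\log r)^3(\log r)^{-2}=C\log r$ on $\{1/r<|x|<r\}$. This order is attained: the energy on $\{1<|x|<r\}$ is $4\pi\log r$. It is unbounded, but every dyadic shell carries only the amount $4\pi\log2$.
\item[(3)] If $\chi=\chi(t)$ rises from $0$ to $1$ on $[0,1]$, then $\chi\omega$ is a \emph{bounded} primitive of a compactly supported $3$-form of integral $4\pi$. Lemma~\ref{lem:stokes} with a cut-off that decays on one dyadic shell bounds $\int F^*d(\chi\omega)$ by the energy of that shell to the power $2/3$. So the energy over a compact set of the target is finite.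
\item[(4)] Large spheres $S_\rho$ are mapped into the end, and they enclose the origin, which is mapped outside the end. This is consistent, because $S_\rho$ generates $\pi_2(E_0)\cong\mathbb Z$.
\end{enumerate}
\end{example}

The proof of Theorem~\ref{thm:main} combines the two examples. The end $E$ of $(M,\hat g)$ is half of a periodic manifold $N$ (Section~\ref{sec:end}). By (H3) the universal cover of $N$ has a bounded $2$-form as in Example~\ref{ex:H3}, which controls a map wherever its values stay in the end (Section~\ref{sec:N}). After a Zalcman rescaling, this control yields property (1) for an arbitrary entire map (Section~\ref{sec:rescale}). The primitives in (2) and (3) exist on $M$, so (2) and (3) follow from (1), and finite energy over compact sets produces spheres as in (4). Now $\pi_2(E)=0$, so a degree argument shows that everything inside such a sphere is mapped into the end as well. Then the whole map takes values in $N$, and it is constant as in Example~\ref{ex:H3} (Section~\ref{sec:energy}).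

\section{Charts, spheres and degree}\label{sec:tools}

\subsection{Euclidean facts}
We use the following facts on $K$-qr maps $u\colon D\to\mathbb R^3$ (Reshetnyak; see Rickman \cite{Rickman}).
\begin{enumerate}
\item[(Q1)] A non-constant $K$-qr map on a domain is discrete, open, sense-preserving and differentiable almost everywhere.
\item[(Q2)] There are $C,\alpha>0$ depending only on $K$ such that a $K$-qr map $u\colon B(x,s)\to\mathbb R^3$ with $|u|\le1$ satisfies $|u(y)-u(z)|\le C(|y-z|/s)^\alpha$ for $y,z\in B(x,s/2)$.
\item[(Q3)] A locally uniform limit of $K$-qr maps is $K$-qr.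
\item[(Q4)] A bounded qr map $\mathbb R^3\to\mathbb R^3$ is constant. A bounded qr map on $B(x,s)\setminus\{x\}$ extends to a qr map on $B(x,s)$.
\end{enumerate}
They are transferred to a Riemannian target $Y$ through orientation-preserving charts $u$ with $\frac12|v|\le|Du\,v|\le2|v|$, which we call \emph{good charts}. Every point has one. For a good chart $\frac18\le J_u\le8$. If $F$ is $K$-qr, then $|D(u\circ F)|^3\le8KJ_F\le64KJ_{u\circ F}$; if $u\circ F$ is $K$-qr, then $|DF|^3\le8KJ_{u\circ F}\le64KJ_F$. So passing to or from a good chart costs a factor $64$.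

Fact (Q1) holds for $K$-qr maps $F\colon D\to Y$ on a domain. Let $O$ be the open set of points near which $F$ is constant. If $x\in\bar O$, then on a small ball about $x$ the map is qr in a chart and constant on an open subset, hence not discrete, hence constant by (Q1). So $O$ is closed in $D$. If $F$ is not constant, then $O=\emptyset$ and (Q1) applies on small balls.

We also use Stepanov's theorem: a map $u\colon D\to\mathbb R^m$ is differentiable at almost every point $x$ at which $\limsup_{y\to x}|u(y)-u(x)|/|y-x|<\infty$.

\subsection{Small energy gives a sphere of small oscillation}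
Finite $3$-energy does not bound the oscillation of a function on a $3$-dimensional ball, but it does on most spheres, because $3$ exceeds the dimension of the sphere. Morrey's inequality on the unit sphere says $\operatorname{osc}v\le C_0(\int_{S_1}|\nabla v|^3)^{1/3}$ for smooth $v$. Applied to $v(x_0+\rho\,\cdot)$ it gives, on a sphere $S$ of radius $\rho$,
\begin{equation}\label{eq:morrey}
\operatorname{osc}_Sv\le C_0\,\rho^{1/3}\Big(\int_S|\nabla v|^3\,d\mathcal H^2\Big)^{1/3}.
\end{equation}

\begin{lemma}\label{lem:sphere}
Let $F\colon D\to Y$ be $K$-qr on a domain that contains the shell $R=\{a\le|x-x_0|\le2a\}$. Let $A\subset Y$ be closed and let $\mathcal L$ be a countable family of $\Lambda$-Lipschitz functions on $Y$ that vanish on $Y\setminus A$. Then there is $\rho\in[a,2a]$ with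
\[
\operatorname{osc}_{\partial B(x_0,\rho)}\ell\circ F\le2C_0\Lambda\Big(\int_{R\cap F^{-1}(A)}|DF|^3\Big)^{1/3}\qquad\text{for all }\ell\in\mathcal L .
\]
\end{lemma}

\begin{proof}
We may assume that $F$ is not constant and $x_0=0$. Let $\ell\in\mathcal L$ and $v=\ell\circ F$. In charts $F$ is absolutely continuous on almost every line parallel to an axis, and therefore so is $v$. At a point where $F$ is differentiable, the quotient $|v(y)-v(x)|/|y-x|$ has upper limit at most $\Lambda|DF(x)|$. By (Q1) and Stepanov's theorem, $v$ is differentiable with $|\nabla v|\le\Lambda|DF|$ almost everywhere, so $v\in W^{1,3}_{\mathrm{loc}}$. On the open set $D\setminus F^{-1}(A)$ we have $v=0$. Hence $|\nabla v|\le\Lambda|DF|\,1_{F^{-1}(A)}$ almost everywhere, and by Fubini's theorem $\mathcal H^2$-almost everywhere on $S_\rho$ for almost every $\rho$. Mollifications $v_\epsilon$ converge to $v$ uniformly on $R$ and $\nabla v_\epsilon\to\nabla v$ in $L^3(R)$; along a subsequence $\nabla v_\epsilon\to\nabla v$ in $L^3(S_\rho)$ for almost every $\rho$, and \eqref{eq:morrey} passes to $v$ for these $\rho$. As $\mathcal L$ is countable,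 almost every $\rho$ serves all $\ell$.

Let $\mathcal E$ be the energy in the statement and $\mathcal E(\rho)=\int_{S_\rho\cap F^{-1}(A)}|DF|^3\,d\mathcal H^2$, so $\int_a^{2a}\mathcal E(\rho)\,d\rho=\mathcal E$. The set of $\rho$ with $\mathcal E(\rho)\le\mathcal E/a$ has positive measure, since otherwise the integral would exceed $\mathcal E$. For a suitable $\rho$ in this set the oscillation is at most $C_0\Lambda(2a)^{1/3}(\mathcal E/a)^{1/3}$.
\end{proof}

\subsection{From the sphere to the interior}
Let $Y$ be an oriented $3$-manifold, $f$ a continuous map into $Y$ from an open subset $U$ of $\mathbb S^3=\mathbb R^3\cup\{\infty\}$, and $x$ an isolated point of $f^{-1}(f(x))$. The \emph{local degree} $i(x,f)$ is the integer by which $f_*\colon H_3(U',U'\setminus\{x\})\to H_3(Y,Y\setminus\{f(x)\})$ acts, where $U'$ is a small neighborhood of $x$ and both groups are identified with $\mathbb Z$ by the orientations. We recall two textbook facts.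
\begin{enumerate}
\item[(D1)] If $\bar B\subset U$ is a closed ball, there is an integer $\deg(f,B,y)$, defined and locally constant for $y\in Y\setminus f(\partial B)$, that equals $\sum_{x\in f^{-1}(y)\cap B}i(x,f)$ whenever $f^{-1}(y)\cap B$ is finite.
\item[(D2)] If $H\colon\mathbb S^3\to Y$ is continuous and $H^{-1}(y)$ is finite, then $\sum_{x\in H^{-1}(y)}i(x,H)$ is the image of the fundamental class under $H_3(\mathbb S^3)\to H_3(Y)\to H_3(Y,Y\setminus\{y\})$. If $Y$ is connected and non-compact, then $H_3(Y)=0$ and the sum is zero.
\end{enumerate}

The next lemma plays the role of a maximum principle. All topological information on the target enters the analysis through it and through Lemma~\ref{lem:bounded}.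

\begin{lemma}[Filling]\label{lem:fill}
Let $Y$ be a connected, non-compact, oriented Riemannian $3$-manifold and $F\colon D\to Y$ a $K$-qr map on a domain. Let $\Omega$ be a ball or a shell between two concentric spheres, with $\bar\Omega\subset D$. Suppose that for each boundary sphere $S$ of $\Omega$ there is a set $Z_S\subset Y$ such that $F|_S$ extends to a continuous map of a closed $3$-ball into $Z_S$. Then $F(\bar\Omega)\subset\bigcup_SZ_S$.
\end{lemma}

\begin{proof}
If $F$ is constant there is nothing to prove. The set $\mathbb S^3\setminus\Omega$ consists of one closed $3$-ball for each boundary sphere. Define $H\colon\mathbb S^3\to Y$ as $F$ on $\bar\Omega$ and as the given extensions on these balls. Let $y\notin\bigcup_SZ_S$. Then $H^{-1}(y)=F^{-1}(y)\cap\Omega$ is compact and discrete by (Q1), hence finite, and $i(x,H)=i(x,F)\ge1$ at each of its points. By (D2) the sum of these numbers is zero, so the fiber is empty.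
\end{proof}

The extension exists whenever $F(S)\subset Z_S$ and $Z_S$ is path connected with $\pi_2(Z_S)=0$. For compact $Y$ the lemma fails: inverse stereographic projection maps a large sphere into a small cap and the ball inside onto the complement of that cap.

\section{Reduction to a Riemannian target}\label{sec:reduction}

From now on $T,\varphi,\mathcal C,d$ are as in Theorem~\ref{thm:general}, $M=\mathbb S^3\setminus\mathcal C$, and $g,\sigma,\hat g$ are defined as in Section~\ref{sec:intro}; the identities \eqref{eq:gscale} and \eqref{eq:ghat} hold on $T\setminus\mathcal C$ with the same proofs. Lemma~\ref{lem:hyp} shows that the Whitehead case $\mathcal C=\mathrm{Wh}$ is included. On $M$ the metric $d$ is the distance of $g$, and $\mathcal H^3_d$ is the Riemannian volume.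

\begin{proposition}\label{prop:reduction}
Let $D\subset\mathbb R^3$ be a domain and let $f\colon D\to M$ be continuous, discrete, open and sense-preserving, with properties (a) and (b) of Definition~\ref{def:OR}. Then $f$ is $K$-qr into $(M,g)$, and hence into $(M,\hat g)$.
\end{proposition}

\begin{proof}
\emph{Sobolev regularity.} Let $\varrho\in L^3_{\mathrm{loc}}$ be an upper gradient. By Fubini's theorem $\varrho$ is locally integrable on almost every line parallel to an axis. On such a line $d(f(a),f(b))\le\int_{[a,b]}\varrho\,ds$, so in a chart $f$ is absolutely continuous on the line with partial derivative locally bounded by $C\varrho$. Hence $f\in W^{1,3}_{\mathrm{loc}}$.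

\emph{Finiteness of $J_f$.} Condition (b) says nothing where $J_f=\infty$, so we must show that this set is null. The set function $B\mapsto\mathcal H^3(f(B))$ is not additive; we dominate it by counting preimages. Fix $x\in D$ and choose $r$ with $\bar B(x,r)\subset D$ and $\bar B(x,r)\cap f^{-1}(f(x))=\{x\}$. Let $B'$ be a small ball about $f(x)$ in $M$ that is disjoint from $f(\partial B(x,r))$, and put $U=B(x,r)\cap f^{-1}(B')$. By (D1), $\deg(f,B(x,r),y)=m$ is constant for $y\in B'$. Fibers in $\bar B(x,r)$ are finite and local degrees are at least $1$, so every $y\in B'$ has at most $m$ preimages in $U$. For $B\subset U$ let $n(y,B)$ be the number of points of $f^{-1}(y)\cap B$. If $B$ is open, then $\{y:n(y,B)\ge k\}$ is open because $f$ is open. The class of Borel sets $B\subset U$ for which $n(\cdot,B)$ is a Borel function is closed under countable disjoint unions and, as $n(\cdot,U)\le m$, under complements in $U$; it contains the open sets, so by Dynkin's theorem it contains all Borel sets. Therefore $\nu(B)=\int_{B'}n(y,B)\,d\mathcal H^3(y)$ is a finite Borel measure on $U$ with $\mathcal H^3(f(B))\le\nu(B)$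 for balls $B\subset U$. By the Lebesgue differentiation theorem, $J_f<\infty$ almost everywhere in $U$.

\emph{The distortion inequality.} By (b), $L_f<\infty$ almost everywhere, so $f$ is differentiable almost everywhere by Stepanov's theorem, and its differential agrees almost everywhere with the weak one. Let $x$ be a point of differentiability at which (b) holds, and use a chart whose differential at $f(x)$ is an orientation-preserving isometry. Then $L_f(x)=|Df(x)|$. The set $f(B(x,r))$ lies in an $o(r)$-neighborhood of the ellipsoid $f(x)+Df(x)B_r$, whose volume is $|\det Df(x)|\,|B_r|$, so $J_f(x)\le|\det Df(x)|$. If $\det Df(x)=0$, then $Df(x)=0$ by (b). If $\det Df(x)\ne0$, then on small spheres about $x$ the straight-line homotopy from $f$ to its affine approximation avoids $f(x)$, so $i(x,f)=\operatorname{sign}\det Df(x)$, and $\det Df(x)>0$ because $f$ is sense-preserving. In both cases $|Df(x)|^3\le K\det Df(x)$.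
\end{proof}

From now on $M$ carries the metric $\hat g$ and the distance $\hat d$.

\section{The periodic end}\label{sec:end}

\subsection{The manifolds $M$, $N$ and $Q$}
Let $T_k=\varphi^k(T)$ for all $k\in\mathbb Z$; then $T_{k+1}\subset\operatorname{int}T_k$ and $\varphi(\mathcal C)=\mathcal C$. For $a<b$ let $W_{a,b}=T_a\setminus\operatorname{int}T_b$. We call these sets \emph{chains} and the sets $W_{a,a+1}=\varphi^a(W)$ \emph{blocks}. Put
\[
V=\mathbb S^3\setminus\operatorname{int}T,\qquad E=T\setminus\mathcal C,\qquad N=\bigcup_{k\in\mathbb Z}T_k\setminus\mathcal C .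
\]
So $M=V\cup E$ is the union of a compact \emph{cap} and the \emph{end}, and $N$ continues the end periodically in the other direction (Figure~\ref{fig:MN}). The set $N$ is open in $\mathbb S^3$, $\varphi(N)=N$, and we give $N$ the orientation of $\mathbb S^3$ and the metric that equals $(\varphi^k)^*\hat g$ on $T_{-k}\setminus\mathcal C$, $k\ge0$. This is well defined by \eqref{eq:ghat}, and $\varphi$ is an isometry of $N$. The metric tensors of $M$ and $N$ agree on $E$; outside $E$ they are unrelated. The increasing open sets $\operatorname{int}W_{-k,k}$ cover $N$, so every compact subset of $N$ lies in a chain, and every compact subset of $E$ lies in a chain $W_{0,b}$.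

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\fill[gray!15] (0,1.9) rectangle (6.6,2.9);
\fill[gray!15] (0,0) rectangle (6.6,1);
\draw (0,1.9) arc (270:90:1.3 and 0.5);
\draw (0,1.9) -- (6.6,1.9) (0,2.9) -- (6.6,2.9);
\draw (0,1.9) -- (0,2.9) (2,1.9) -- (2,2.9) (4,1.9) -- (4,2.9) (6,1.9) -- (6,2.9);
\draw (-4.6,0) -- (6.6,0) (-4.6,1) -- (6.6,1);
\draw (-4,0) -- (-4,1) (-2,0) -- (-2,1) (0,0) -- (0,1) (2,0) -- (2,1) (4,0) -- (4,1) (6,0) -- (6,1);
\node at (-0.6,2.4) {$V$};
\node at (1,2.4) {$W_{0,2}$}; \node at (3,2.4) {$W_{2,4}$}; \node at (5,2.4) {$W_{4,6}$};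
\node at (-3,0.5) {$W_{-4,-2}$}; \node at (-1,0.5) {$W_{-2,0}$};
\node at (1,0.5) {$W_{0,2}$}; \node at (3,0.5) {$W_{2,4}$}; \node at (5,0.5) {$W_{4,6}$};
\node at (7,2.4) {$\cdots$}; \node at (7,0.5) {$\cdots$}; \node at (-5,0.5) {$\cdots$};
\node at (-5.8,2.4) {$M$}; \node at (-5.8,0.5) {$N$};
\node at (-2,-0.3) {$t=-1$}; \node at (0,-0.3) {$0$}; \node at (2,-0.3) {$1$}; \node at (4,-0.3) {$2$};
\draw[->] (1,1.45) -- (3,1.45); \node at (3.4,1.45) {$\Phi$};
\end{tikzpicture}
\caption{Schematic picture of $M$ and its periodic model $N$. Vertical segments are the tori $\partial T_{2k}$, on which the height is $k$. The pieces $W_{2k,2k+2}$ are isometric and $\Phi=\varphi^2$ shifts them by one. The shaded end $E$ is common to both manifolds; $M$ closes it with the compact cap $V$.}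
\label{fig:MN}
\end{figure}

The map $\varphi$ may reverse the orientation, and composition with such a map destroys $J_F\ge0$. We therefore use $\Phi=\varphi^2$. Every point of $N$ lies in $T_{2k}\setminus T_{2k+2}$ for one $k$, so $N=\bigcup_{k\in\mathbb Z}\Phi^k(W_{0,2})$ and $E=\bigcup_{k\ge0}\Phi^k(W_{0,2})$.

To measure how far a point lies in the end, choose a smooth function $t\colon W_{0,2}\to[0,1]$ with $t=0$ near $\partial T$ and $t=1$ near $\partial T_2$, and extend it to $N$ by $t\circ\Phi=t+1$. It equals $k$ on both sides of $\partial T_{2k}$, so it is smooth, and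
\begin{equation}\label{eq:t}
t\in[k,k+1]\text{ on }W_{2k,2k+2},\qquad t\ge k\text{ on }T_{2k}\setminus\mathcal C,\qquad t\le k\text{ on }N\setminus\operatorname{int}T_{2k}.
\end{equation}
The \emph{height} $h\colon M\to[0,\infty)$ is $t$ on $E$ and $0$ on $V$; it is smooth. By periodicity $|\nabla t|$ is bounded, so $t$ and $h$ are $\Lambda$-Lipschitz for some $\Lambda$. The group generated by $\Phi$ acts on $N$ freely, since $t\circ\Phi^k=t+k$, properly, since a compact set meets finitely many $\Phi^k(W_{0,2})$, and cocompactly. So $Q=N/\langle\Phi\rangle$ is a closed oriented Riemannian $3$-manifold covered by $N$.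

\begin{lemma}\label{lem:geom}
\begin{enumerate}
\item[(a)] $M$ and $N$ are connected, non-compact and complete, and their bounded subsets are relatively compact.
\item[(b)] If $p\in E$ and $h(p)>\Lambda R$, then the $R$-balls about $p$ in $M$ and in $N$ are the same subset of $E$, and on it the two distances from $p$ coincide.
\item[(c)] There is $\varepsilon_0\in(0,1]$ such that for every $p$ in $M$ or $N$ the oriented normal coordinates $u_p\colon B(p,2\varepsilon_0)\to B_{2\varepsilon_0}$ exist and are a good chart.
\end{enumerate}
\end{lemma}

\begin{proof}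
(a) The block $W$ is connected by (H1), the cap $V$ is connected as the exterior of a knot, and consecutive pieces intersect. The functions $h$ and $t$ are unbounded. By \eqref{eq:t}, for an integer $k>R$ the closed set $\{h\le R\}$ lies in the compact set $\mathbb S^3\setminus\operatorname{int}T_{2k}\subset M$, and $\{|t|\le R\}$ lies in $W_{-2k,2k}$. Since $h$ and $t$ are Lipschitz, they are bounded on bounded sets.

(b) By \eqref{eq:t}, $\{h>0\}=\{t>0\}\subset E$. A path from $p$ of length less than $R$, in $M$ or in $N$, stays in this set, where the two metric tensors agree.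

(c) The differential of $u_p$ at $p$ is an isometry, so a radius as in (c) can be chosen uniformly for $p$ in a compact set. Apply this to $W_{0,2}\subset N$ and translate by powers of $\Phi$; apply it to $\{h\le2\Lambda\}\subset M$; and for $h(p)>2\Lambda$ use (b) with $R=2$.
\end{proof}

We shall use three properties of $u_p$: $|u_p(q)|$ is the distance from $q$ to $p$; the distance between $q$ and $q'$ is at most $2|u_p(q)-u_p(q')|$, because $B_{2\varepsilon_0}$ is convex; and for $0\le s\le\varepsilon_0$ the set $\bar B(p,s)$ is contractible and has volume at most $8\cdot\frac{4\pi}3s^3$.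

\subsection{Topology of the end}

\begin{lemma}\label{lem:hyp}
If $\operatorname{int}W$ carries a complete hyperbolic metric of finite volume, then (H1)--(H3) hold. This is the case for the Whitehead embedding.
\end{lemma}

\begin{proof}
Write $\operatorname{int}W=\mathbb H^3/\Gamma$. The universal cover is contractible and $W$ is homotopy equivalent to its interior, which gives (H1). Each end of a complete hyperbolic manifold of finite volume has arbitrarily small connected neighborhoods, the cusps, that are quotients of horoballs by their stabilizers; the fundamental group of a cusp is the stabilizer and injects into $\Gamma$. Let $S\times[0,1)$ be a collar of a boundary torus $S$ and $U_s=S\times(0,s)$. Choose a cusp $O\subset U_1$ and then $s$ with $U_s\subset O$. The homotopy equivalence $U_s\subset U_1$ factors through $O$, so $\pi_1(U_s)\to\pi_1(O)$ is injective, and so is $\pi_1(U_s)\to\Gamma$. This gives (H2). A discrete group of finite covolume is non-elementary, so it contains two loxodromic elements without common fixed point, and high powers of them generate a free group of rank two by the ping-pong lemma.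 This gives (H3).

In the Whitehead case $T$ is unknotted, so $V$ is a solid torus, and its core is isotopic inside $V$, hence off $T_1$, to a meridian of $T$. Thus $\operatorname{int}W=\mathbb S^3\setminus(V\cup T_1)$ is diffeomorphic to the complement of the Whitehead link, which is a hyperbolic manifold of finite volume (Thurston).
\end{proof}

To pass from one block to chains we use a theorem of Whitehead (see \cite[Theorem 1B.11]{Hatcher}): if a CW complex $Y$ is the union of subcomplexes $Y_1,Y_2$ such that $Y_1$, $Y_2$ and $Y_1\cap Y_2$ are connected and aspherical and $\pi_1(Y_1\cap Y_2)$ injects into $\pi_1(Y_1)$ and $\pi_1(Y_2)$, then $Y$ is aspherical and $\pi_1(Y_i)$ injects into $\pi_1(Y)$. Recall also that a group $\Gamma$ is \emph{amenable} if $\ell^\infty(\Gamma)$ has a translation-invariant mean, that subgroups of amenable groups are amenable, and that non-abelian free groups are not amenable.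

\begin{lemma}\label{lem:top}
Every chain $W_{a,b}$ is aspherical, $\pi_2(E)=0$, and $\pi_1(Q)$ is not amenable.
\end{lemma}

\begin{proof}
We show by induction on $b-a$ that $W_{a,b}$ is aspherical and that each of its blocks is $\pi_1$-injective in it. For $b-a=1$ this is (H1). For $b-a\ge2$ write $W_{a,b}=W_{a,b-1}\cup W_{b-1,b}$; the intersection is the torus $\partial T_{b-1}$, which is aspherical. By (H2) the torus is $\pi_1$-injective in the blocks $W_{b-1,b}$ and $W_{b-2,b-1}$, and the latter is $\pi_1$-injective in $W_{a,b-1}$ by induction. Whitehead's theorem applies, and a block of $W_{a,b-1}$ injects into $W_{a,b}$ through $W_{a,b-1}$.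

A map $\mathbb S^2\to E$ has image in a chain $W_{0,b}\subset E$ and is null-homotopic there. A loop in $W$ that bounds a disk in $N$ bounds it in a chain containing $W$, so it is trivial in $\pi_1(W)$. Hence $\pi_1(W)\le\pi_1(N)\le\pi_1(Q)$, the second inclusion because $N\to Q$ is a covering, and $\pi_1(Q)$ contains a non-abelian free group by (H3).
\end{proof}

\section{Maps into the periodic model}\label{sec:N}

The metric on $N$ is not hyperbolic, so the form of Example~\ref{ex:H3} is not available. What replaces negative curvature is a spectral gap. Let $\tilde N$ be the universal cover of $N$, which is also the universal cover of $Q$, and let $\lambda_0$ be the infimum of $\int|\nabla\phi|^2/\int\phi^2$ over nonzero $\phi\in C_c^\infty(\tilde N)$, the bottom of the $L^2$-spectrum of $-\Delta$. We use two theorems. By Brooks \cite{Brooks}, $\lambda_0>0$ for the universal cover of a closed manifold with non-amenable fundamental group. By Fischer-Colbrie and Schoen \cite[Theorem 1]{FCS}, if $q$ is a smooth function on a complete non-compact manifold and $\int(|\nabla\phi|^2+q\phi^2)\ge0$ for all $\phi\in C_c^\infty$,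 then $\Delta w=qw$ has a positive solution.

\begin{lemma}\label{lem:bounded}
There is a bounded smooth $2$-form $\tilde\beta$ on $\tilde N$ with $d\tilde\beta=b\,\mathrm{vol}$ and $b\ge\lambda_0>0$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:top} and the two theorems, with $q=-\lambda_0$, there is $w>0$ on $\tilde N$ with $\Delta w=-\lambda_0w$ and $\lambda_0>0$. Let $A_0\subset\tilde N$ be a compact set whose translates under the deck group $\pi_1(Q)$ cover $\tilde N$, and let $\Omega\supset A_0$ be open, connected and relatively compact. The interior gradient estimate and the Harnack inequality give a constant $C$ with $\sup_{A_0}|\nabla v|\le C\sup_\Omega v\le C^2\inf_\Omega v$ for every positive solution $v$ of $\Delta v=-\lambda_0v$ on $\tilde N$. Deck transformations $\gamma$ are isometries, so this applies to $v=w\circ\gamma$ and gives $|\nabla w|\le C^2w$ everywhere. The vector field $\xi=-\nabla\log w$ is therefore bounded, and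
\[
\operatorname{div}\xi=-\frac{\Delta w}w+\frac{|\nabla w|^2}{w^2}=\lambda_0+|\xi|^2\ge\lambda_0 .
\]
Take $\tilde\beta=\iota_\xi\mathrm{vol}$; then $d\tilde\beta=(\operatorname{div}\xi)\,\mathrm{vol}$.
\end{proof}

\begin{lemma}\label{lem:N}
Let $D\subset\mathbb R^3$ be a simply connected domain and $G\colon D\to N$ a $K$-qr map.
\begin{enumerate}
\item[(a)] $\int\psi^3|DG|^3\le C\int|\nabla\psi|^3$ for Lipschitz $\psi\ge0$ with compact support in $D$.
\item[(b)] If $D=\mathbb R^3\setminus\{0\}$ or $D=\mathbb R^3$, then $G$ is constant.
\item[(c)] If $D=B(x,2r)$, then the oscillation of $t\circ G$ on $\bar B(x,r/2)$ is at most a constant $C_2$ that does not depend on $G$, $x$, $r$.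
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Since $D$ is simply connected, $G$ lifts to $\tilde G\colon D\to\tilde N$. The covering is a local isometry, so $\tilde G$ is $K$-qr and $|D\tilde G|=|DG|$. Apply Lemma~\ref{lem:cacc} with $\tilde\beta$.

(b) The punctured space is simply connected. By (a) and \eqref{eq:logcut}, the energy on $\{1/r<|x|<r\}$ is at most $C/(\log r)^2$, so $DG=0$ almost everywhere, and the continuous Sobolev map $G$ is constant. For $D=\mathbb R^3$ restrict $G$ to the punctured space.

(c) Take $\psi=1$ on $B(x,r)$, $\psi=0$ outside $B(x,3r/2)$, $|\nabla\psi|\le2/r$. Then $\int|\nabla\psi|^3\le(2/r)^3\frac{4\pi}3(3r/2)^3=36\pi$, so the energy of $G$ on $B(x,r)$ is at most $C$. Lemma~\ref{lem:sphere} with $a=r/2$, $A=N$ and $\mathcal L=\{t\}$ gives $\rho\in[r/2,r]$ such that $t\circ G$ maps $S=\partial B(x,\rho)$ into an interval $[a',b']$ with $b'-a'\le C$. Let $k',k$ be the integers with $a'-1\le k'<a'$ and $b'<k\le b'+1$. By \eqref{eq:t}, a point with $k'<t<k$ lies in $\operatorname{int}T_{2k'}$ and not in $T_{2k}$, so $G(S)\subset W_{2k',2k}$. This chain is aspherical, so $G(\bar B(x,\rho))\subset W_{2k',2k}$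 by Lemma~\ref{lem:fill}. On the chain $t\in[k',k]$, and $k-k'\le C+2$.
\end{proof}

Part (c) is a Harnack inequality: on $E$ the Semmes distance to the singular point is comparable to $\lambda^{2t}$ (see \eqref{eq:disth}), so (c) says that this distance changes by a bounded factor on the smaller ball.

\section{Rescaling and logarithmic height}\label{sec:rescale}

Let $f\colon\mathbb R^3\to M$ be $K$-qr and let $U$ be the open set of points mapped into $\operatorname{int}T$. Lemma~\ref{lem:N}(c) applies to balls in $U$. Moving from $x\in U$ toward the nearest point $z$ of $\partial U$, where the height is $0$, through balls of geometrically decreasing size, we change the height by at most $C_2$ per step. The chain never reaches $z$. It can be stopped once it enters a ball about $z$ on which $f$ moves by at most $\varepsilon_0$, but for a general $f$ the radius of this ball may decay arbitrarily fast as $|z|\to\infty$. A rescaling replaces $f$ by a map for which the radius is $\frac14$ everywhere. The price is that the rescaled maps may run off into the end; periodicity then gives a limit in $N$, which Lemma~\ref{lem:N}(b)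 excludes.

\begin{lemma}[Compactness]\label{lem:compact}
Let $D\subset\mathbb R^3$ be a domain and $F_j\colon D_j\to M$ $K$-qr maps on open sets $D_j$. Suppose that each $z\in D$ has a ball $B(z,r_z)\subset D$ such that $B(z,r_z)\subset D_j$ and $F_j(B(z,r_z))\subset\bar B(F_j(z),\varepsilon_0)$ for all large $j$. Put $K'=64^2K$. Then along a subsequence one of the following holds.
\begin{enumerate}
\item[(M)] $F_j$ converges locally uniformly in $D$ to a $K'$-qr map $F\colon D\to M$.
\item[(N)] There are integers $k_j$ such that $\Phi^{-k_j}\circ F_j$ converges locally uniformly in $D$ to a $K'$-qr map $G\colon D\to N$. If $G$ is constant, then $\operatorname{diam}F_j(A)\to0$ in $M$ for every compact $A\subset D$.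
\end{enumerate}
\end{lemma}

\begin{proof}
Fix $z_0\in D$. Let $A\subset D$ be compact; enlarging it, assume that it is connected and contains $z_0$. Cover $A$ by $m$ balls $B(z,r_z/2)$ with $z\in A$. Their union is connected and each has image of diameter at most $2\varepsilon_0$, so
\begin{equation}\label{eq:chain}
F_j(A)\subset\bar B(F_j(z_0),2m\varepsilon_0)\qquad\text{for large }j .
\end{equation}
On $B(z,r_z)$ the map $u_{F_j(z)}\circ F_j$ is $64K$-qr and bounded by $\varepsilon_0\le1$. By (Q2) the $F_j$ satisfy a H\"older estimate on $B(z,r_z/2)$ that does not depend on $j$, so they are equicontinuous on $A$.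

Suppose that $h(F_j(z_0))$ is bounded along a subsequence. Then the points $F_j(z_0)$ lie in a compact set, and by \eqref{eq:chain} and Lemma~\ref{lem:geom}(a) so do the sets $F_j(A)$. The Arzel\`a--Ascoli theorem and a diagonal argument give a locally uniform limit $F\colon D\to M$. For $z\in D$ there is a ball about $z$ that all $F_j$ with large $j$ map into $\bar B(F(z),\varepsilon_0)$. There $u_{F(z)}\circ F_j$ is $64K$-qr, so $u_{F(z)}\circ F$ is $64K$-qr by (Q3), and $F$ is $64^2K$-qr.

Otherwise $h(F_j(z_0))\to\infty$, and by \eqref{eq:chain}
\begin{equation}\label{eq:deep}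
\min_Ah\circ F_j\ge h(F_j(z_0))-2m\varepsilon_0\Lambda\to\infty .
\end{equation}
Let $D_j'=\{h\circ F_j>0\}$, an open set that $F_j$ maps into $E\subset N$, let $k_j=\lfloor h(F_j(z_0))\rfloor$, and let $G_j=\Phi^{-k_j}\circ F_j\colon D_j'\to N$. As $\Phi$ is an orientation-preserving isometry of $N$, the map $G_j$ is $K$-qr. Fix $z\in D$. For large $j$ we have $h(F_j(z))>2\Lambda$, so by Lemma~\ref{lem:geom}(b) the balls $\bar B(F_j(z),\varepsilon_0)$ of $M$ and $N$ coincide and lie in $\{h>0\}$. Hence $B(z,r_z)\subset D_j'$ and $G_j(B(z,r_z))\subset\bar B(G_j(z),\varepsilon_0)$ in $N$. Moreover $G_j(z_0)$ lies in the compact set $t^{-1}([0,1])$. The two preceding paragraphs used only parts (a) and (c) of Lemma~\ref{lem:geom}, which hold for $N$, so they give the limit $G$. If $G$ is constant, the diameter of $F_j(A)$ in $N$ tends to $0$, and by \eqref{eq:deep} and Lemma~\ref{lem:geom}(b) distances less than $1$ between points of $F_j(A)$ are the same in $M$.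
\end{proof}

For a continuous map $f\colon B_1\to M$ and $x\in B_1$ let
\[
r_f(x)=\sup\{r\le1-|x|:\ f(B(x,r))\subset\bar B(f(x),\varepsilon_0)\}.
\]
It is positive by continuity, and the supremum is attained because an open ball is the union of the smaller concentric balls. The number $1/r_f(x)$ is a substitute for the derivative of $f$ at $x$.

\begin{lemma}[Rescaling]\label{lem:zalcman}
Let $f_j\colon B_1\to M$ be $K$-qr and $|y_j|\le\frac12$ with $r_{f_j}(y_j)\to0$. Then there is a non-constant $K'$-qr map $F\colon\mathbb R^3\to M$, $K'=64^2K$, with
\begin{equation}\label{eq:quarter}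
F(B(z,\tfrac14))\subset\bar B(F(z),\varepsilon_0)\qquad\text{for all }z\in\mathbb R^3 .
\end{equation}
\end{lemma}

\begin{proof}
Write $r_j=r_{f_j}$. We rescale at a point where $r_j$ is almost minimal relative to the distance to $S_{3/4}$, so that it is not much smaller at nearby points. Let
\[
\Theta_j=\sup_{|x|<3/4}\frac{\frac34-|x|}{r_j(x)} .
\]
It is finite, since uniform continuity of $f_j$ on $\bar B_{7/8}$ bounds $r_j$ from below on $B_{3/4}$, and $\Theta_j\ge\frac14/r_j(y_j)\to\infty$. Choose $x_j$ with $|x_j|<\frac34$ and $a_j/s_j\ge\Theta_j/2$, where $a_j=\frac34-|x_j|$ and $s_j=r_j(x_j)$. Then $s_j/a_j\le2/\Theta_j\to0$. Put $F_j(z)=f_j(x_j+s_jz)$ on $D_j=B(0,(1-|x_j|)/s_j)$.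

Fix $z\in\mathbb R^3$ and let $x=x_j+s_jz$. For large $j$ we have $s_j|z|\le a_j/2$, so $\frac34-|x|\ge a_j/2$ and
\[
r_j(x)\ge\frac{\frac34-|x|}{\Theta_j}\ge\frac{a_j}{2\Theta_j}\ge\frac{s_j}4 .
\]
Thus $B(z,\frac14)\subset D_j$ and $F_j(B(z,\frac14))\subset\bar B(F_j(z),\varepsilon_0)$, and Lemma~\ref{lem:compact} applies with $D=\mathbb R^3$ and $r_z=\frac14$. For large $j$ also $2s_j\le1-|x_j|$. As $2s_j$ exceeds the supremum that defines $s_j$, there is $z_j\in B_2$ with $\hat d(F_j(z_j),F_j(0))>\varepsilon_0$, so $\operatorname{diam}F_j(\bar B_2)>\varepsilon_0$.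

In case (N) the limit $G\colon\mathbb R^3\to N$ is constant by Lemma~\ref{lem:N}(b), so $\operatorname{diam}F_j(\bar B_2)\to0$, which is false. Hence case (M) holds. Uniform convergence on $\bar B_2$ gives $\operatorname{diam}F(\bar B_2)\ge\varepsilon_0$, and \eqref{eq:quarter} follows by letting $j\to\infty$ in $\hat d(F_j(z'),F_j(z))\le\varepsilon_0$ for $|z'-z|<\frac14$.
\end{proof}

\begin{proposition}\label{prop:log}
If there is a non-constant $K$-qr map $f\colon\mathbb R^3\to M$, then there are a non-constant $K'$-qr map $F\colon\mathbb R^3\to M$ and a constant $C$, depending on $F$, with $h(F(x))\le C\log(2+|x|)$ for all $x\in\mathbb R^3$.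
\end{proposition}

\begin{proof}
There is $w$ with $\hat d(f(w),f(0))>\varepsilon_0$, for otherwise $u_{f(0)}\circ f$ would be a bounded entire qr map, constant by (Q4). The maps $f_j(x)=f(jx)$ on $B_1$ have $r_{f_j}(0)\le|w|/j\to0$, and Lemma~\ref{lem:zalcman} gives a non-constant $K'$-qr map $F$ with \eqref{eq:quarter}.

Let $U=F^{-1}(\operatorname{int}T\setminus\mathcal C)$. If $U=\mathbb R^3$, then $F$ is a $K'$-qr map into $N$, which contradicts Lemma~\ref{lem:N}(b). So there is $x_0\notin U$. Off $U$ the map $F$ takes values in $V$, where $h=0$. Let $x\in U$, let $\delta\le|x-x_0|$ be the distance from $x$ to the complement of $U$, and let $z\notin U$ satisfy $|x-z|=\delta$. Put $\delta_i=(\frac34)^i\delta$ and $x_i=z+(\frac34)^i(x-z)$ for $i\ge0$; the sequence starts at $x$. Since $|x_i-x|=\delta-\delta_i$, the ball $B(x_i,\delta_i)$ lies in $B(x,\delta)\subset U$, and $F$ maps it into $E\subset N$, where $h=t$. Since $|x_i-x_{i+1}|=\delta_i/4$, Lemma~\ref{lem:N}(c) with $2r=\delta_i$ gives $|h(F(x_i))-h(F(x_{i+1}))|\le C_2$. Let $n$ be the first index with $\delta_n<\frac14$; then $n\le1+\log^+(4\delta)/\log\frac43$.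 As $|x_n-z|=\delta_n<\frac14$, \eqref{eq:quarter} gives $h(F(x_n))\le h(F(z))+\Lambda\varepsilon_0=\Lambda\varepsilon_0$. Hence $h(F(x))\le\Lambda\varepsilon_0+nC_2\le C(1+\log^+\delta)$ with $\delta\le|x|+|x_0|$.
\end{proof}

\section{Maps of logarithmic height are constant}\label{sec:energy}

\subsection{Primitives on $M$}
We now construct the analogs of the forms $t\omega$ and $\chi\omega$ of Example~\ref{ex:cyl}. The role of $\omega$ is played by a closed $2$-form on $Q$ dual to $dt$. We use two facts of de Rham theory: on a closed oriented $3$-manifold the pairing $H^1\times H^2\to\mathbb R$, $(\alpha_1,\alpha_2)\mapsto\int\alpha_1\wedge\alpha_2$, is non-degenerate; and on a connected oriented $3$-manifold a compactly supported $3$-form of integral zero is $d\mu$ for a compactly supported $2$-form $\mu$.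

\begin{lemma}\label{lem:prim}
\begin{enumerate}
\item[(a)] There is a smooth $2$-form $\beta_M$ on $M$ with $d\beta_M=\mathrm{vol}$ and $|\beta_M|\le C(1+h)$.
\item[(b)] For every compactly supported smooth $3$-form $\eta$ on $M$ with $\int_M\eta=1$ there is a bounded smooth $2$-form $\tau$ with $d\tau=\eta$.
\end{enumerate}
\end{lemma}

\begin{proof}
The closed $1$-form $dt$ is $\Phi$-invariant and descends to $Q$. A path in $N$ from $p$ to $\Phi(p)$ projects to a loop over which $dt$ has integral $1$, so $dt$ is not exact on $Q$, and there is a closed $2$-form $\theta$ on $Q$ with $\int_Qdt\wedge\theta=1$. With $v_0=\operatorname{vol}(Q)$, the form $\mathrm{vol}-v_0\,dt\wedge\theta$ has integral zero on $Q$ and equals $d\kappa$ for a smooth $2$-form $\kappa$. The lifts of $\theta$ and $\kappa$ to $N$ are bounded, and $\beta_N=v_0t\theta+\kappa$ satisfies $d\beta_N=\mathrm{vol}$ and $|\beta_N|\le C(1+|t|)$ on $N$.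

Let $\chi=\min(h,1)$, that is, $\chi=0$ on $V$, $\chi=t$ on $W_{0,2}$ and $\chi=1$ on $T_2\setminus\mathcal C$. It is smooth, because $t$ is constant near $\partial T$ and near $\partial T_2$, and it vanishes near $V$. So $\chi\theta$ and $\chi\beta_N$, extended by zero, are smooth forms on $M$; the first is bounded and the second is at most $C(1+h)$. The form $d(\chi\theta)=d\chi\wedge\theta$ equals $dt\wedge\theta$ on $W_{0,2}$ and vanishes elsewhere, so it has compact support and integral $\int_Qdt\wedge\theta=1$.

(b) We have $\eta-d(\chi\theta)=d\mu$ with $\mu$ compactly supported; take $\tau=\chi\theta+\mu$.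

(a) The form $\mathrm{vol}-d(\chi\beta_N)$ vanishes on $T_2\setminus\mathcal C$, so it has compact support. If $b$ is its integral, then $\mathrm{vol}-d(\chi\beta_N)-b\,d(\chi\theta)=d\mu'$ with $\mu'$ compactly supported; take $\beta_M=\chi\beta_N+b\chi\theta+\mu'$.
\end{proof}

Lemmas~\ref{lem:cacc} and~\ref{lem:prim}(a) give, for a $K$-qr map $F\colon D\to M$ and Lipschitz $\psi\ge0$ with compact support in $D$,
\begin{equation}\label{eq:caccM}
\int\psi^3|DF|^3\le C\int|\nabla\psi|^3(1+h\circ F)^3 .
\end{equation}

\subsection{The key proposition}
We state the result on the punctured space, so that it also serves Theorem~\ref{thm:picard}(b). For an entire map the small spheres in the proof are mapped to small sets by continuity, and only the large spheres matter.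

\begin{proposition}\label{prop:key}
Let $F\colon\mathbb R^3\setminus\{0\}\to M$ be $K$-qr with $h(F(x))\le C(1+|\log|x||)$ for all $x\ne0$. Then $F$ is constant.
\end{proposition}

\begin{proof}
Suppose that $F$ is not constant. Constants may depend on $F$. For $j\in\mathbb Z$ let $R_j=\{2^j\le|x|\le2^{j+1}\}$ and $a_j=\int_{R_j}|DF|^3$.

\emph{Step 1: many shells have bounded energy.} For $r\ge2$ we have $1+h\circ F\le C\log r$ on the support $\{r^{-2}\le|x|\le r^2\}$ of $\psi_r$. By \eqref{eq:caccM} and \eqref{eq:logcut}, the energy on $\{1/r<|x|<r\}$ is at most $C(\log r)^3\cdot8\pi(\log r)^{-2}$. With $r=2^J$ this reads $\sum_{-J\le j<J}a_j\le C_1J$ for $J\ge1$. Call $j$ \emph{good} if $a_j\le2C_1$. If no $j\ge j_0\ge1$ were good, the sum would exceed $2C_1(J-j_0)\ge C_1J$ for $J\ge2j_0$. If no $j\le-j_0$ were good, it would exceed $2C_1(J-j_0+1)$, with the same contradiction. So there are infinitely many positive and infinitely many negative good indices.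

\emph{Step 2: the energy over a compact set $A\subset M$ is finite.} The total energy may be infinite, as in Example~\ref{ex:cyl}, because the primitive $\beta_M$ grows. To measure only what lies over $A$ we may use a bounded primitive. Choose a compactly supported $3$-form $\eta=e\,\mathrm{vol}$ with $e\ge0$, $\int_M\eta=1$ and $e\ge c>0$ on $A$, and let $\tau$ be as in Lemma~\ref{lem:prim}(b). For good indices $i<0<j$ let $\psi$ be the radial function that is $1$ on $\{2^{i+1}\le|x|\le2^j\}$, vanishes for $|x|\le2^i$ and $|x|\ge2^{j+1}$, and is affine in $|x|$ on $R_i$ and $R_j$. On $R_m$, $m=i,j$, we have $|\nabla\psi|=2^{-m}$ and $|R_m|=\frac{28\pi}32^{3m}$, so $\int_{R_m}|\nabla\psi|^3=\frac{28\pi}3$. Since $F^*\eta=(e\circ F)J_F\,dx\ge0$, Lemma~\ref{lem:stokes} and H\"older's inequality give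
\[
\int_{\{2^{i+1}<|x|<2^j\}}(e\circ F)J_F\le\int\psi^3F^*d\tau\le3\sup|\tau|\sum_{m=i,j}a_m^{2/3}\Big(\frac{28\pi}3\Big)^{1/3}\le C .
\]
Let $i\to-\infty$ and $j\to\infty$ through good indices. On $F^{-1}(A)$ we have $(e\circ F)J_F\ge cK^{-1}|DF|^3$, so $\int_{F^{-1}(A)}|DF|^3<\infty$.

\emph{Step 3: spheres mapped into the end or into a small ball.} Let $A=\{p:\hat d(p,V)\le\varepsilon_0\}$, which is compact by Lemma~\ref{lem:geom}(a). By Step 2, $\epsilon_j=\int_{R_j\cap F^{-1}(A)}|DF|^3\to0$ as $|j|\to\infty$. This controls $F$ only where its values are near the cap, so we test with functions supported there. For $y\in V$ let $\ell_y=\max(0,\varepsilon_0-\hat d(\cdot,y))$. It is $1$-Lipschitz and vanishes off $A$. Lemma~\ref{lem:sphere}, applied to the $\ell_y$ with $y$ in a countable dense subset of $V$, gives $\rho_j\in[2^j,2^{j+1}]$ with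
\begin{equation}\label{eq:osc}
\operatorname{osc}_{S_{\rho_j}}\ell_y\circ F\le e_j:=2C_0\epsilon_j^{1/3},
\end{equation}
and since $|\ell_y-\ell_{y'}|\le\hat d(y,y')$, the bound holds for all $y\in V$. Let $|j|$ be so large that $e_j<\varepsilon_0$, and write $S=S_{\rho_j}$. If $F(S)\cap V=\emptyset$, then $F(S)\subset E$; put $Z_j=E$. Otherwise pick $y\in F(S)\cap V$. The function $\ell_y\circ F$ takes the value $\varepsilon_0$ on $S$, so by \eqref{eq:osc} it is at least $\varepsilon_0-e_j>0$ on $S$, which means $F(S)\subset\bar B(y,e_j)$; put $Z_j=\bar B(y,e_j)$. In both cases $Z_j$ is path connected and $\pi_2(Z_j)=0$, in the first case by Lemma~\ref{lem:top}.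

\emph{Step 4: filling.} For large $j>0$ let $\Omega_j=\{\rho_{-j}<|x|<\rho_j\}$. By Lemma~\ref{lem:fill}, $F(\Omega_j)\subset Z_j\cup Z_{-j}$, so $F(\Omega_j)\setminus E$ is covered by at most two balls and has volume at most $C(e_j^3+e_{-j}^3)$. The shells $\Omega_j$ increase to $\mathbb R^3\setminus\{0\}$. The sets $F(\Omega_j)\setminus E$ are open, because $F$ is open and $E$ is closed in $M$; they increase, and their volumes tend to $0$, so they are empty. Thus $F$ maps $\mathbb R^3\setminus\{0\}$ into $E\subset N$, and it is constant by Lemma~\ref{lem:N}(b), a contradiction.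
\end{proof}

\begin{proposition}[Liouville theorem for $M$]\label{prop:liouville}
For every $K\ge1$, every $K$-qr map $\mathbb R^3\to M$ is constant.
\end{proposition}

\begin{proof}
Otherwise Proposition~\ref{prop:log} gives a non-constant qr map $F\colon\mathbb R^3\to M$ with $h(F(x))\le C\log(2+|x|)\le C(\log3+|\log|x||)$. By Proposition~\ref{prop:key} it is constant on $\mathbb R^3\setminus\{0\}$, hence on $\mathbb R^3$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $f\colon\mathbb R^3\to X$ be quasiregular and non-constant. By the known result (i), $f$ takes values in $M=\mathbb S^3\setminus\mathrm{Wh}$. By Proposition~\ref{prop:reduction} it is $K$-qr into $(M,\hat g)$. By Lemma~\ref{lem:hyp} the hypotheses (H1)--(H3) hold, so $f$ is constant by Proposition~\ref{prop:liouville}, a contradiction.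
\end{proof}

\section{Landau--Schottky and big Picard theorems}\label{sec:picard}

We prove the assertions of Theorem~\ref{thm:picard} for the target $M=\mathbb S^3\setminus\mathcal C$ under (H1)--(H3), using \eqref{eq:scaling} only for the second estimate in (a). With Lemma~\ref{lem:hyp} this gives Theorem~\ref{thm:picard}, and with Proposition~\ref{prop:liouville} it gives Theorem~\ref{thm:general}. The principle is that a Liouville theorem and a rescaling lemma together give uniform local estimates.

\begin{proof}[Proof of (a)]
After a translation and a dilation, $x=0$ and $r=1$. There is $c\in(0,\frac12]$, depending only on $K$ and $M$, with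
\begin{equation}\label{eq:c}
f(B(y,c))\subset\bar B(f(y),\varepsilon_0)\qquad\text{for all $K$-qr maps }f\colon B_1\to M\text{ and }y\in B_{1/2};
\end{equation}
otherwise there are $f_j$ and $y_j\in B_{1/2}$ with $r_{f_j}(y_j)\to0$, and Lemma~\ref{lem:zalcman} contradicts Proposition~\ref{prop:liouville}. Let $y,z\in B_{1/2}$. If $|y-z|<c/2$, then (Q2) for the $64K$-qr map $u_{f(y)}\circ f$ on $B(y,c)$ gives $\hat d(f(y),f(z))\le C(|y-z|/c)^\alpha$. If $|y-z|\ge c/2$, divide the segment $[y,z]\subset B_{1/2}$, of length less than $1$, into $n\le1+1/c$ parts of length less than $c$; by \eqref{eq:c}, $\hat d(f(y),f(z))\le n\varepsilon_0\le n\varepsilon_0(2|y-z|/c)^\alpha$. This is the first estimate. It implies $|h(f(y))-h(f(z))|\le C$.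

For the second estimate we show that
\begin{equation}\label{eq:disth}
C^{-1}\lambda^{2h(p)}\le d(p,[\mathcal C])\le C\lambda^{2h(p)}\qquad(p\in M).
\end{equation}
The continuous positive function $d(\cdot,[\mathcal C])$ is bounded above and below on the compact set $V\cup W$, where $0\le h\le1$. A point $p\in W_{k,k+1}$, $k\ge1$, is $\varphi^k(p_0)$ with $p_0\in W$, and \eqref{eq:scaling} with $q=[\mathcal C]=\varphi^k(q)$ shows that $d(p,[\mathcal C])$ is comparable to $\lambda^k$. With $m=\lfloor k/2\rfloor$ we have $p\in W_{2m,2m+2}$, so $h(p)$ and $k/2$ both lie in $[m,m+1]$ and $|2h(p)-k|\le2$. This proves \eqref{eq:disth}, and the second estimate follows from the bound on $|h(f(y))-h(f(z))|$.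
\end{proof}

\begin{proof}[Proof of (b)]
After a translation and a dilation, $a=0$ and $\bar B_1\subset D$. Let $f$ be $K$-qr on $D\setminus\{0\}$. We blow up at the puncture, show that all limits are constant, and deduce that $f$ has a limit at $0$.

\emph{Maps $\mathbb R^3\setminus\{0\}\to M$ are constant.} Let $F\colon\mathbb R^3\setminus\{0\}\to M$ be qr. For $x\ne0$ and $\frac34\le\vartheta\le\frac43$, the points $x$ and $\vartheta x$ lie in $B(x,|x|/2)$, so (a) on the ball $B(x,|x|)$ gives $|h(F(x))-h(F(\vartheta x))|\le C$. At most $1+|\log|x||/\log\frac43$ such steps lead from $x$ to $x/|x|$, and $h\circ F$ is bounded on $S_1$. So $h(F(x))\le C(1+|\log|x||)$, and $F$ is constant by Proposition~\ref{prop:key}.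

\emph{Small spheres have small images.} Suppose that $\operatorname{diam}f(S_{s_j})\ge\delta>0$ for some $s_j\to0$. Let $F_j(x)=f(s_jx)$ on $D_j=B_{1/s_j}\setminus\{0\}$. For $z\ne0$ and large $j$ the ball $B(z,|z|)$ lies in $D_j$, and \eqref{eq:c}, rescaled to this ball, gives $F_j(B(z,c|z|))\subset\bar B(F_j(z),\varepsilon_0)$. Apply Lemma~\ref{lem:compact} on $\mathbb R^3\setminus\{0\}$. In case (M) the limit is constant by the previous paragraph, and in case (N) by Lemma~\ref{lem:N}(b). In both cases $\operatorname{diam}f(S_{s_j})=\operatorname{diam}F_j(S_1)\to0$ along a subsequence, a contradiction. So $\operatorname{diam}f(S_\rho)\to0$ as $\rho\to0$.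

\emph{Extension.} Given $\varepsilon\in(0,\varepsilon_0)$, choose $\rho_0<1$ with $\operatorname{diam}f(S_\rho)\le\varepsilon$ for $\rho\le\rho_0$. Let $0<\rho'<\rho\le\rho_0$, $p\in f(S_\rho)$, $p'\in f(S_{\rho'})$, and let $\Omega$ be the shell between the two spheres. The balls $\bar B(p,\varepsilon)\supset f(S_\rho)$ and $\bar B(p',\varepsilon)\supset f(S_{\rho'})$ are contractible, so $f(\bar\Omega)$ lies in their union by Lemma~\ref{lem:fill}. The set $f(\bar\Omega)$ is connected and meets both closed balls, so the balls intersect, and $\operatorname{diam}f(\bar\Omega)\le4\varepsilon$. Any two points of $B_{\rho_0}\setminus\{0\}$ lie in such a closed shell, so $\operatorname{diam}f(B_{\rho_0}\setminus\{0\})\le4\varepsilon$. Since $M$ is complete, $p_0=\lim_{x\to0}f(x)$ exists. On a punctured neighborhood of $0$ the map $u_{p_0}\circ f$ is qr and bounded, so by (Q4) the extension by $f(0)=p_0$ is continuous and in $W^{1,3}_{\mathrm{loc}}$ near $0$. The distortion inequality is a condition almost everywhere, so the extension is $K$-qr with the same $K$.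
\end{proof}

\begin{proof}[Proof of (c)]
Each point of $P$ is the center of a ball that contains no other point of $P$. Applying (b) on these balls extends the map to a $K$-qr map $\mathbb R^3\to M$, which is constant by Proposition~\ref{prop:liouville}.
\end{proof}

\section{The role of the hypotheses}\label{sec:hyp}

The known result (i) is used once, to place the image in the manifold $M$. Hypotheses (H1) and (H2) make the chains aspherical, which allows the fillings in Lemma~\ref{lem:N}(c) and in Step 4 of Proposition~\ref{prop:key}, and they carry $\pi_1(W)$ into $\pi_1(Q)$. Example~\ref{ex:cyl}, which is built from balls rather than tori, shows that the logarithmic height and the energy bounds alone give no contradiction when $\pi_2$ of the end is non-zero. Hypothesis (H3) is used only for Lemma~\ref{lem:bounded}. It cannot be dropped.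

\begin{example}[Concentric tori]\label{ex:concentric}
In $\mathbb S^3\subset\mathbb C^2$ let $T=\{|z|\le|w|\}$ and $\varphi(z,w)=(z,2w)/|(z,2w)|$. Then $T_k=\{2^k|z|\le|w|\}$ and $\mathcal C$ is the circle $\{z=0\}$. The map $(z,w)\mapsto(e^{i\vartheta},\zeta)=(z/|z|,w/|z|)$ is a diffeomorphism of $M$ onto $\mathbb S^1\times\mathbb C$, under which $\varphi$ becomes $\zeta\mapsto2\zeta$, $E=\{|\zeta|\ge1\}$ and $W=\{1\le|\zeta|\le2\}$. So $W$ is a torus times an interval: (H1) and (H2) hold, and $\pi_1(W)\cong\mathbb Z^2$. We construct a non-constant qr map $\mathbb R^3\to M$ for any Semmes metric.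

Let $g_1$ be a metric on $\mathbb C$ that equals $|d\zeta|^2/|\zeta|^2$ for $|\zeta|\ge1$. The metrics $\hat g$ and $d\vartheta^2+g_1$ are comparable on the compact set $V\cup W$ and $\varphi$-invariant on $E$, so they are comparable on $M$, and we may use the second. Let $\Sigma$ be the quotient of the plane, with coordinates $(s,\theta)$, by the orientation-preserving group generated by $(s,\theta)\mapsto(s,\theta+2\pi)$ and $(s,\theta)\mapsto(-s,-\theta)$, and let $q\colon\mathbb R^2\to\Sigma$ be the projection. Thus $\Sigma$ is the flat half-cylinder $\{s\ge0\}$ with its boundary circle folded by $\theta\sim-\theta$; it has two cone points, the images of the points $(0,k\pi)$, $k\in\mathbb Z$. In the unit disk about a cone point the metric is $dr^2+\frac14r^2d\phi^2$ with $\phi\in\mathbb R/2\pi\mathbb Z$. Replace it by $dr^2+m(r)^2d\phi^2$, where $m$ is smooth, $r/2\le m\le r$, $m=r$ near $0$ and $m=r/2$ near $1$. Then $\Sigma$ is a smooth Riemannian surface, and off the points $(0,k\pi)$ the singular values of $Dq$ lie in $[1,2]$. The part $\{s\le2\}$ of $\Sigma$ is a compact orientable surface with one boundary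 circle and Euler characteristic $1$, hence a disk. So there is a diffeomorphism $b\colon\Sigma\to\mathbb C$ with $b(s,\theta)=e^{s+i\theta}$ for $s\ge2$; it is an isometry onto $(\{|\zeta|\ge e^2\},g_1)$ on that part and bi-Lipschitz on the compact remainder. The map $F(s,\theta,x_3)=(e^{\pm ix_3},b(q(s,\theta)))$ is locally Lipschitz, the singular values of $DF$ lie almost everywhere between two positive constants, and for the right choice of sign $J_F>0$ almost everywhere. Hence $F$ is a non-constant qr map $\mathbb R^3\to M$.
\end{example}

\begin{thebibliography}{9}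

\bibitem{Brooks}
Brooks, Comment. Math. Helv. \textbf{56} (1981).

\bibitem{FCS}
Fischer-Colbrie and Schoen, Comm. Pure Appl. Math. \textbf{33} (1980).

\bibitem{Hatcher}
Hatcher, \emph{Algebraic Topology}.

\bibitem{PRW}
Pekka Pankka, Kai Rajala, Jang-Mei Wu, \emph{Quasiregular ellipticity of open and generalized manifolds}, arXiv:1310.8595 (2013).

\bibitem{Rickman}
Rickman, \emph{Quasiregular Mappings}.

\end{thebibliography}
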